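\title{Positively curved orbifolds with boundary are spherical}

\begin{abstract}
We prove that a compact Riemannian orbifold of positive sectional curvature and dimension $n\ge3$ whose underlying Alexandrov space has nonempty boundary is diffeomorphic to $S^n/\Gamma$ for a finite group $\Gamma\subset O(n+1)$, and therefore carries a metric of constant curvature $1$. The group $\Gamma$ is unique up to conjugacy and the metric is unique up to isometry. The main step is a linearization theorem: a finite group of isometries of a closed simply connected positively curved manifold that contains a reflection is equivariantly diffeomorphic to a linear action on a sphere. The proof uses the distance functions to the walls of a chamber as coordinates with values in the geometric representation of the Coxeter group generated by the reflections.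
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a finite subgroup of $O(n+1)$. The quotient $S^n/\Gamma$ of the round sphere is a Riemannian orbifold of constant curvature $1$, and it has a boundary when $\Gamma$ contains a reflection in a hyperplane: the boundary is the image of the mirrors. A single reflection gives a hemisphere. A dihedral group of order $2m$ acting on $\mathbb R^2\oplus\mathbb R$ gives a lune of angle $\pi/m$ in $S^2$, and the full symmetry group of a regular tetrahedron gives a spherical triangle. A small $\Gamma$-invariant perturbation of the round metric keeps the curvature positive, so each of these orbifolds carries many positively curved metrics. This paper shows that in dimension at least three there are no other compact positively curved orbifolds with boundary.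

All manifolds, orbifolds and metrics are smooth, orbifolds are connected, and \emph{positively curved} means that all sectional curvatures are positive. For a Euclidean space $V$ we write $S(V)$ for its unit sphere. The notions from orbifold and Alexandrov geometry used below are recalled in Section~\ref{sec:orbifolds}. The starting point is the following theorem, quoted from \cite{GL}.

\begin{theorem}[\cite{GL}]\label{thm:GL}
Let $X$ be a compact positively curved Riemannian orbifold of dimension at least $3$. If $X$ has nonempty boundary as an Alexandrov space, then $X$ is a good orbifold. Moreover, the universal orbi-covering of $X$ is diffeomorphic to a sphere.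
\end{theorem}

The problem, posed in \cite{GL}, is whether every orbifold $X$ as in Theorem~\ref{thm:GL} admits a Riemannian orbifold metric of constant curvature. Write $X=M/\Gamma$ with $M$ the universal orbi-covering. A metric of constant curvature on $X$ lifts to a $\Gamma$-invariant one on the closed simply connected manifold $M$, which makes $M$ a round sphere and $\Gamma$ a group of orthogonal maps. So the problem asks whether the action of $\Gamma$ on $M$ is smoothly conjugate to a linear action, while Theorem~\ref{thm:GL} identifies $M$ only as a manifold.

There is a reason to expect a positive answer. The boundary of $X$ is the image of totally geodesic hypersurfaces in $M$, and in positive curvature the distance to such a hypersurface is a concave function. A strictly concave function has one maximum and no other critical point. So each side of the hypersurface should be a disk, and the isometries that preserve the disk should act on it as they act on the tangent space at its center. For a single hypersurface this is close to a proof. The work lies in making several hypersurfaces fit together. The answer is indeed positive.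

\begin{theorem}\label{thm:A}
Let $X$ be a compact positively curved Riemannian orbifold of dimension $n\ge3$ with $\partial X\ne\emptyset$. Then $X$ is diffeomorphic as an orbifold to $S^n/\Gamma$ for a finite group $\Gamma\subset O(n+1)$. Hence $X$ carries a metric of constant curvature $1$.
\end{theorem}

Theorem~\ref{thm:A} follows from Theorem~\ref{thm:GL} and a linearization theorem for group actions. A \emph{reflection} of a connected Riemannian manifold $M$ is an isometry $r\ne\mathrm{id}$ whose fixed point set has a component of codimension one. Let $M$ be closed and simply connected and let $\Gamma$ be a finite group of isometries. We show in Section~\ref{sec:chambers} that the fixed point set of a reflection $r\in\Gamma$ is a connected hypersurface $H_r$, called a \emph{wall}. The \emph{chambers} are the closures of the components of $M\setminus\bigcup_rH_r$, and the \emph{walls of a chamber $C$} are the walls $H$ for which $C\cap H$ has nonempty interior in $H$. Coxeter groups, their geometric representation and its simple roots are recalled in Section~\ref{sec:model}.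

\begin{theorem}\label{thm:B}
Let $M$ be a closed simply connected Riemannian manifold with $\sec>0$ and $n=\dim M\ge2$, and let $\Gamma$ be a finite group acting effectively by isometries on $M$ and containing a reflection. Let $W\lhd\Gamma$ be the subgroup generated by all reflections in $\Gamma$, let $k$ be the number of walls of a chamber $C$, and let $\Gamma_C$ be the stabilizer of $C$. Then $\Gamma=W\rtimes\Gamma_C$, the group $W$ is a finite Coxeter group of rank $k\le n+1$, and there is a $\Gamma$-equivariant diffeomorphism
\[
M\longrightarrow S(V\oplus U).
\]
Here $\dim V=k$ and $\dim U=n+1-k$; the group $W$ acts on $V$ by its geometric representation and trivially on $U$; the group $\Gamma_C$ acts on $V$ by permuting the simple roots, and it acts orthogonally on $U$.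
\end{theorem}

The linear model is determined by the orbifold.

\begin{theorem}\label{thm:C}
For $n\ge3$, the assignment $\Gamma\mapsto S^n/\Gamma$ induces a bijection from conjugacy classes of finite subgroups of $O(n+1)$ containing a reflection onto diffeomorphism classes of compact positively curved $n$-orbifolds with nonempty boundary. The metric of curvature $1$ on such an orbifold is unique up to isometry.
\end{theorem}

Section~\ref{sec:orbifolds} derives Theorem~\ref{thm:A} from Theorem~\ref{thm:B} and discusses the hypotheses. Section~\ref{sec:model} computes the round model and the cases of one and two walls, where the plan of the proof of Theorem~\ref{thm:B} can be read off. That proof occupies Sections~\ref{sec:chambers}--\ref{sec:diffeo}, and Section~\ref{sec:classification} proves Theorem~\ref{thm:C}.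

\section{Orbifolds, boundary and reflections}\label{sec:orbifolds}

A \emph{Riemannian orbifold} $X$ of dimension $n$ is a space covered by compatible charts of the form $B/G$, where $B$ is a Riemannian $n$-manifold and $G$ is a finite group acting effectively and isometrically on $B$. If $x\in X$ is the image of $\tilde x\in B$, the stabilizer $G_{\tilde x}\subset O(T_{\tilde x}B)$ is the \emph{local group} at $x$. The orbifold is \emph{good} if it is a quotient $M/\Gamma$ of a manifold by an effective, properly discontinuous action. In that case $M$ can be taken simply connected, and then $M\to X$ is the \emph{universal orbi-covering}. We use two standard facts. Riemannian orbifold metrics on $M/\Gamma$ are the same as $\Gamma$-invariant metrics on $M$. If $M,M'$ are simply connected, then orbifold diffeomorphisms $M/\Gamma\to M'/\Gamma'$ are exactly the maps induced by diffeomorphisms $\Psi:M\to M'$ with $\Psi\gamma=\beta(\gamma)\Psi$ for some isomorphism $\beta:\Gamma\to\Gamma'$.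

A compact Riemannian orbifold is an Alexandrov space, and its \emph{space of directions} at $x$ is $\Sigma_x=S(T_{\tilde x}B)/G_{\tilde x}$. The boundary is defined by induction on the dimension. A compact one-dimensional Alexandrov space is a circle, which has no boundary, or an interval, whose boundary consists of its endpoints. In dimension $\ge2$, a point $x$ lies in $\partial X$ if and only if $\partial\Sigma_x\ne\emptyset$.

About an isometry $r$ of a connected Riemannian manifold we use that it is determined by its value and differential at one point, and that near a fixed point $x$ its fixed point set is the image under $\exp_x$ of the fixed subspace of $dr_x$; so the components of $\mathrm{Fix}(r)$ are closed totally geodesic submanifolds. In particular, $r$ is a reflection if and only if $dr_x$ is a hyperplane reflection at some fixed point $x$: if $x$ lies on a component of codimension one, then $dr_x\ne\mathrm{id}$ is an orthogonal map fixing a hyperplane, and the converse is the local description of $\mathrm{Fix}(r)$. The reflections of the round sphere $S^n$ are the hyperplane reflections in $O(n+1)$.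

\begin{lemma}\label{lem:boundary}
Let $G\subset O(m)$ be finite, $m\ge2$. Then $S^{m-1}/G$ has nonempty boundary if and only if $G$ contains a hyperplane reflection. Consequently, a good compact Riemannian orbifold $M/\Gamma$ of dimension $n\ge2$ has nonempty boundary if and only if $\Gamma$ contains a reflection of $M$.
\end{lemma}

\begin{proof}
Let $m=2$. If $G\subset SO(2)$, then $G$ contains no reflection and $S^1/G$ is a circle. Otherwise $G$ contains an element of $O(2)\setminus SO(2)$, every such element is a reflection, and $S^1/G$ is an interval. Let $m>2$. The space of directions of $S^{m-1}/G$ at $[\xi]$ is $S(\xi^\perp)/G_\xi$. By induction it has boundary if and only if some element of $G_\xi$ acts on $\xi^\perp$ as a hyperplane reflection, that is, if and only if $G$ contains a hyperplane reflection fixing $\xi$. Every hyperplane reflection fixes some unit vector, so the first statement follows. For the second, $[x]\in\partial(M/\Gamma)$ if and only if $S(T_xM)/\Gamma_x$ has boundary, if and only if some $r\in\Gamma_x$ acts on $T_xM$ as a hyperplane reflection.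
\end{proof}

An element of a local group is a hyperplane reflection exactly when it is not the identity and fixes a subspace of codimension one. So the condition $\partial X\ne\emptyset$ depends only on the smooth orbifold and not on the metric.

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Theorem~\ref{thm:B}]
By Theorem~\ref{thm:GL}, $X=M/\Gamma$, where $M$ is diffeomorphic to $S^n$ and carries the lifted metric, and $\Gamma$ acts effectively, isometrically and properly discontinuously. Since $M$ is compact, $\Gamma$ is finite. By Lemma~\ref{lem:boundary}, $\Gamma$ contains a reflection. Theorem~\ref{thm:B} gives a $\Gamma$-equivariant diffeomorphism $M\to S(V\oplus U)$. The linear action on $V\oplus U\cong\mathbb R^{n+1}$ is effective because the action on $M$ is, so $\Gamma\subset O(n+1)$, $X\cong S(V\oplus U)/\Gamma$, and the round metric descends.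
\end{proof}

\begin{remark}[the hypotheses]\label{rem:hyp}
A closed simply connected manifold with a metric of constant curvature is diffeomorphic to a sphere. This shows at once that two hypotheses of Theorem~\ref{thm:A} cannot be dropped.

(a) \emph{Boundary.} The complex projective plane is positively curved, has no boundary, and has no metric of constant curvature.

(b) \emph{Positive curvature.} The quotient of $S^2\times S^2$ by a reflection in one factor has boundary and $\sec\ge0$, and its universal orbi-covering is not a sphere. In the proof, positive curvature enters only through Lemma~\ref{lem:concave}.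

(c) \emph{Dimension.} The hypothesis $n\ge3$ is used only to apply Theorem~\ref{thm:GL}. For $n=2$ Theorem~\ref{thm:A} fails. Fix $m\ge2$ and $L>0$, and let $f:[0,L]\to\mathbb R$ be smooth with $f''<0$ on $(0,L)$, $f(t)=\frac1m\sin t$ on $[0,\epsilon]$ and $f(t)=\sin(L-t)$ on $[L-\epsilon,L]$. Such an $f$ exists for small $\epsilon$, since the chord over $[\epsilon,L-\epsilon]$ has slope close to $0$, strictly between the prescribed slopes at its ends. The metric $dt^2+f(t)^2d\vartheta^2$, $\vartheta\in\mathbb R/2\pi\mathbb Z$, has curvature $-f''/f>0$ and defines an orbifold $T$ homeomorphic to $S^2$ with one singular point $c$, of local group $\mathbb Z/m$. The quotient $X$ of $T$ by $\vartheta\mapsto-\vartheta$ is positively curved and has boundary. A metric of constant curvature on $X$ would lift to $T$. Since $T\setminus\{c\}$ is simply connected, it would admit a local isometry to the model surface. Composing with a chart at $c$ gives a local isometry from a punctured disk of the model surface to the model surface. Such a map is the restriction of a global isometry, hence injective; but it is invariant under $\mathbb Z/m$, a contradiction.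

(d) \emph{Simple connectivity} in Theorem~\ref{thm:B} is used only in Lemma~\ref{lem:walls}, to show that walls separate. On $\mathbb RP^n$ the map induced by $\operatorname{diag}(-1,1,\dots,1)$ is a reflection, its fixed hypersurface does not separate, and $\mathbb RP^n$ is not a sphere.
\end{remark}

\section{Reflection groups and the round model}\label{sec:model}

\subsection{Recollections}\label{sub:recall}

\emph{Linear reflection groups.} Let $W$ be a finite group of orthogonal maps of a Euclidean space, generated by hyperplane reflections. The \emph{Weyl chambers} are the closures of the components of the complement of the mirrors of all reflections in $W$, and $W$ permutes them transitively. Let $K$ be a Weyl chamber, let $n_i$ be the unit inner normals of those mirrors that meet $K$ in a set with nonempty interior in the mirror, and let $r_i$ be the corresponding reflections. Then $K=\{v:\langle v,n_i\rangle\ge0\text{ for all }i\}$, the $r_i$ generate $W$, the $n_i$ are linearly independent, and $\langle n_i,n_j\rangle=-\cos(\pi/m_{ij})$, where $m_{ij}$ is the order of $r_ir_j$. In particular $\langle n_i,n_j\rangle\le0$ for $i\ne j$.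

\emph{Coxeter systems.} Let $W$ be a group generated by a finite set $S=\{r_1,\dots,r_k\}$ of involutions, let $m_{ij}$ be the order of $r_ir_j$, and let $l(w)$ be the length of a shortest word in $S$ representing $w$; such a word is called \emph{reduced}. The pair $(W,S)$ is a \emph{Coxeter system} of \emph{rank} $k$ if the relations $(r_ir_j)^{m_{ij}}=1$ define $W$. This holds if and only if the \emph{exchange condition} is satisfied \cite[IV, \S1.6]{Bourbaki}: whenever $w=s_1\cdots s_l$ is reduced, $s\in S$ and $l(sw)\le l(w)$, there is $j$ with $ss_1\cdots s_{j-1}=s_1\cdots s_j$. For $J\subset S$ let $W_J$ be the subgroup generated by $J$; in a Coxeter system $W_J\cap S=J$ \cite[IV, \S1.8]{Bourbaki}. We identify $S$ with $\{1,\dots,k\}$ and write $S\setminus j$ for $S\setminus\{j\}$.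

\emph{The geometric representation.} Let $(W,S)$ be a finite Coxeter system. Let $V$ be the real vector space with basis $\alpha_1,\dots,\alpha_k$, the \emph{simple roots}, and the symmetric form $\langle\alpha_i,\alpha_j\rangle=-\cos(\pi/m_{ij})$; as $m_{jj}=1$, the $\alpha_j$ are unit vectors. The group $W$ acts on $V$ by $r_jv=v-2\langle v,\alpha_j\rangle\alpha_j$. Since $W$ is finite, the form is positive definite; the cone
\[
K=\{v\in V:\langle v,\alpha_j\rangle\ge0\text{ for all }j\}
\]
is a \emph{strict fundamental domain}, meaning that it meets every orbit in exactly one point; and the stabilizer $W_v$ of $v\in K$ is generated by the $r_i$ with $\langle v,\alpha_i\rangle=0$ \cite[1.12, 6.4]{Humphreys}. We put $\Delta=K\cap S(V)$, we let $b\in\Delta$ be the unit vector whose products $\langle b,\alpha_j\rangle$ are all equal to the same number $c_b>0$, and we write $V_I=\operatorname{span}\{\alpha_i\}_{i\in I}$ for $I\subset S$.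

Two lemmas of linear algebra carry much of the proof.

\begin{lemma}[acute cones]\label{lem:acute}
Let $n_1,\dots,n_m$ be linearly independent vectors with $\langle n_i,n_j\rangle\le0$ for $i\ne j$. If $v=\sum c_in_i$ satisfies $\langle v,n_i\rangle\ge0$ for all $i$, then all $c_i\ge0$. Any two such vectors $v,v'$ satisfy $\langle v,v'\rangle\ge0$.
\end{lemma}

\begin{proof}
Write $v=v_+-v_-$ with $v_-=\sum_{c_i<0}|c_i|n_i$ and $v_+=\sum_{c_i>0}c_in_i$. Then $\langle v_+,v_-\rangle\le0$, so $0\le\langle v,v_-\rangle\le-|v_-|^2$. Hence $v_-=0$, and by independence no $c_i$ is negative. Finally $\langle v,v'\rangle=\sum c_i\langle n_i,v'\rangle\ge0$.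
\end{proof}

\begin{lemma}[obtuse systems]\label{lem:obtuseLA}
Let $e_1,\dots,e_m$ be vectors with $\langle e_j,e_l\rangle<0$ for $j\ne l$. If $\sum a_je_j=0$ and not all $a_j$ vanish, then all $a_j$ are nonzero and of the same sign.
\end{lemma}

\begin{proof}
After a change of sign, $J=\{j:a_j>0\}$ is nonempty. The vector $v=\sum_{j\in J}a_je_j$ equals $\sum_{a_l<0}|a_l|e_l$, and pairing the two expressions gives $|v|^2\le0$, so $v=0$. If some $l$ were not in $J$, then $0=\langle v,e_l\rangle=\sum_{j\in J}a_j\langle e_j,e_l\rangle<0$.
\end{proof}

\subsection{The round sphere}\label{sub:round}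

Suppose that Theorem~\ref{thm:B} already holds in the strongest form: $M$ is the round sphere $S(V\oplus U)$ with points $x=(v,z)$. The chamber is $C=\{(v,z):v\in K\}$ and its walls are the great hyperspheres $H_j=\{\langle v,\alpha_j\rangle=0\}$. The distance $d_j$ to $H_j$ satisfies $\sin d_j(x)=\langle x,\alpha_j\rangle$ on $C$. So the projection $G(v,z)=v$ can be described by the metric and the group alone: it is the $W$-equivariant map $M\to V$ with $\langle G,\alpha_j\rangle=\sin d_j$ on $C$. This description makes sense on any $M$ as in Theorem~\ref{thm:B}, and it is the definition that we shall use, with the sine replaced by another concave function.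

The sphere can be rebuilt from $G$. Let $N=G^{-1}(0)=S(U)$ and $u=G/|G|$. The map $(v,z)\mapsto(v/|v|,z)$ identifies $M\setminus N$ with $S(V)\times\{|z|<1\}$, and $(v,z)\mapsto(v,z/|z|)$ identifies a neighborhood of $N$ with $\{|v|<\delta\}\times S(U)$. The fiber $E=u^{-1}(b)=\{(sb,z):s>0\}$ is an open hemisphere of $S(\mathbb Rb\oplus U)$; it is centered at $b$, where $s=|G|$ is maximal, and its tangent space at the center is $U$.

Which properties of $G$ make this work? Let $dG(x)^*:V\to T_xM$ be the adjoint of the differential, so that $dG(x)^*\lambda$ is the gradient of $\langle\lambda,G\rangle$, and $dG(x)$ is onto if and only if $dG(x)^*$ is injective. On the round sphere $dG(x)^*\lambda=\lambda-\langle\lambda,v\rangle x$. If this vanishes for some $\lambda\ne0$, then $\langle\lambda,G(x)\rangle\ne0$ and $x=\pm\lambda/|\lambda|\in V$. The first consequence says that $G$ is a submersion along $N$ and that $u$ is a submersion. The second says that $b$ is the only point of $E$ at which $dG$ is not onto. These are the properties that Proposition~\ref{prop:G} establishes in general. Their source is visible in the gradients of $g_j=\langle G,\alpha_j\rangle$: from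 $\nabla g_j=\alpha_j-g_jx$ we get
\begin{equation}\label{eq:roundobtuse}
\langle\nabla g_i,\nabla g_j\rangle=\langle\alpha_i,\alpha_j\rangle-g_ig_j<0\qquad(i\ne j)
\end{equation}
at points of $C$ off both walls. The directions toward two different walls form a strictly obtuse angle.

\subsection{One wall and two walls}\label{sub:onetwo}

Let $M$ be as in Theorem~\ref{thm:B} and let $k=1$. Then $W=\{1,r\}$, $V=\mathbb R$, and $C$ is one side of the wall $H$. Suppose we have a smooth function $G$ on $M$ with $G\circ r=-G$, invariant under $\Gamma_C$, positive in the interior of $C$, with $dG\ne0$ along $H$, and with exactly one critical point $p'$ in $C$, a nondegenerate maximum. Put $U=T_{p'}M$. Take an invariant vector field on $C$ along which $G$ decreases and which is radial near $p'$. Each direction $\omega\in S(U)$ starts a flow line that ends at a point of $H$, and each point of $H$ arises once. This gives a $\Gamma_C$-equivariant diffeomorphism $\iota:H\to S(U)$. Map the flow line with direction $\omega$ to the quarter circle from the pole $(1,0)$ to $(0,\omega)$ in $S(\mathbb R\oplus U)$. Near $H$ arrange that the flow lines are the fibers of an $r$-invariant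 projection $\operatorname{pr}$ onto $H$, and choose the parametrization so that the map reads $m\mapsto(G(m),\sqrt{1-G(m)^2}\,\iota(\operatorname{pr}m))$. This formula is smooth on both sides of $H$ and intertwines $r$ with the reflection of $\mathbb R\oplus U$, so the map on $C$ and its mirror image fit together to the required diffeomorphism. The function $G$ is obtained by smoothing a concave function of the signed distance to $H$.

Let $k=2$. Then $W$ is dihedral of order $2m$, $S(V)$ is a circle, $\Delta$ is an arc of length $\pi/m$, and in the interior of $C$ the position of $u$ on this arc is given by the ratio $g_1/g_2$. The ratio is critical where $g_2\nabla g_1=g_1\nabla g_2$, and this forces $\langle\nabla g_1,\nabla g_2\rangle\ge0$. So an inequality like \eqref{eq:roundobtuse} shows that $u$ is a submersion; Lemma~\ref{lem:obtuseLA} is the same argument for any number of walls. For the lune in $S^2$, the set $N$ consists of the two poles, the fibers of $u$ are open meridians, $E$ is the meridian that bisects the lune, and its center lies on the equator. The argument for one wall applies to $E$ and the function $s=|G|$. What is new is that all fibers of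 $u$ over $\Delta$ must be identified with $E$ in a way that stays smooth after reflection in the walls.

The general proof has to deal with three difficulties. The distance functions are not smooth, so the inequality \eqref{eq:roundobtuse} has to be proved for generalized gradients (Sections~\ref{sec:distance} and~\ref{sec:lipschitz}) in a form that survives smoothing (Section~\ref{sec:smoothing}). The chamber has corners, where limits of differentials from different chambers mix (Lemma~\ref{lem:clarke}) and where the identification of fibers must be smooth (Section~\ref{sub:transport}). And every construction must be invariant under $\Gamma_C$.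

\section{Walls and chambers}\label{sec:chambers}

From here to the end of Section~\ref{sec:diffeo}, $M$, $\Gamma$ and $W$ are as in Theorem~\ref{thm:B}, $\sec\ge\kappa>0$ and $D=\operatorname{diam}M$. This section shows that the walls cut $M$ in the same combinatorial pattern as the mirrors cut $V$. Curvature plays no role in it. We use that a closed connected totally geodesic submanifold $H$ equals $\exp_x(T_xH)$ for each $x\in H$, and that a geodesic of $M$ tangent to $H$ at one time is contained in $H$.

\begin{lemma}\label{lem:walls}
Let $r\in\Gamma$ be a reflection. Then $r^2=1$, the set $H_r=\mathrm{Fix}(r)$ is a closed connected totally geodesic hypersurface, and $M\setminus H_r$ has exactly two components, which $r$ interchanges. Distinct reflections have distinct walls, distinct walls meet transversally, and $\gamma H_r=H_{\gamma r\gamma^{-1}}$ for $\gamma\in\Gamma$.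
\end{lemma}

\begin{proof}
Let $H$ be a component of $\mathrm{Fix}(r)$ of codimension one and $x\in H$. Then $dr_x$ is the reflection in $T_xH$, so $r^2$ fixes $x$ with identity differential and $r^2=1$. Since $M$ is connected, every component of $M\setminus H$ meets a tubular neighborhood of $H$, and the complement of $H$ in this neighborhood has at most two components; so $M\setminus H$ has at most two. If the two local sides of $H$ at $x$ could be joined in $M\setminus H$, there would be a loop meeting $H$ once and transversally. But $M$ is simply connected, so every loop has mod $2$ intersection number $0$ with $H$. Hence there are exactly two components, and $r$ interchanges them because it interchanges the local sides at $x$. So $r$ has no fixed point outside $H$. The wall determines $dr_x$ and hence $r$. Two walls that are tangent at a point $x$ both equal $\exp_x$ of the same hyperplane. The last statement holds because $\mathrm{Fix}(\gamma r\gamma^{-1})=\gamma\,\mathrm{Fix}(r)$.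
\end{proof}

The closures of the two components of $M\setminus H_r$ are the \emph{half-spaces} of $H_r$; their intersection is $H_r$. Every chamber lies in exactly one half-space of each wall, and a wall \emph{separates} two chambers if they lie in different half-spaces. The group $\Gamma$ permutes the finitely many walls, hence the chambers, and $W$ is normal in $\Gamma$.

Call a point \emph{simple} if it lies on exactly one wall. Two different walls intersect in a submanifold of codimension $2$ or not at all, so simple points are dense in each wall. A small ball around a simple point $x\in H_r$ is cut by $H_r$ into two half-balls, interchanged by $r$. They lie in two chambers $C'$ and $rC'$ that are separated by $H_r$ and by no other wall. It follows that $H$ is a wall of a chamber $C'$ if and only if $C'$ contains a simple point of $H$. By transversality, any two points off the walls are joined by a \emph{generic path}: one that meets the walls finitely many times, transversally, and only at simple points.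

Fix a chamber $C$. Let $H_1,\dots,H_k$ be its walls and $S=\{r_1,\dots,r_k\}$ the corresponding reflections. A generic path from $C$ to the other side of some wall leaves $C$ at a simple point, so $k\ge1$.

\begin{proposition}\label{prop:coxeter}
The pair $(W,S)$ is a finite Coxeter system, $W$ acts simply transitively on the chambers, and $\Gamma=W\rtimes\Gamma_C$. If $w=s_1\cdots s_l$ is a reduced word with $l\ge1$, then $H_{s_1}$ separates $C$ from $wC$.
\end{proposition}

\begin{proof}
\emph{Transitivity and generation.} Let $W'=\langle S\rangle$. Suppose that a generic path leaves $wC$, $w\in W'$, through a simple point of $H_r$. Then $w^{-1}H_r$ is a wall of $C$, so $r=wsw^{-1}$ with $s\in S$, and the next chamber is $rwC=wsC$. Hence $W'$ is transitive on chambers. Every wall $H_r$ contains a simple point, so it is a wall of some $wC$ with $w\in W'$, and $r\in wSw^{-1}$. Hence $W'=W$.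

\emph{Galleries.} To a word $w=s_1\cdots s_l$ in $S$ associate the chambers $C,\ s_1C,\ s_1s_2C,\dots,wC$ and the reflections $t_j=s_1\cdots s_{j-1}s_js_{j-1}\cdots s_1$. The chambers $C$ and $s_jC$ are separated by $H_{s_j}$ only. Translating by $s_1\cdots s_{j-1}$, the $j$th step of the sequence crosses $H_{t_j}$ and no other wall. Therefore
\begin{quote}
$H_r$ separates $C$ from $wC$ if and only if $r$ occurs an odd number of times among $t_1,\dots,t_l$.
\end{quote}
We claim that the word is reduced if and only if the $t_j$ are distinct. Left multiplication by $t_j$ deletes the letter $s_j$. If $t_i=t_j$ with $i<j$, then $w=t_it_jw$ is represented by the word with $s_i$ and $s_j$ deleted, so the word is not reduced. If the $t_j$ are distinct, then $l$ walls separate $C$ from $wC$, each of them occurs in every word for $w$, and so $l(w)\ge l$.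

In particular, for a reduced word each $H_{t_j}$ separates $C$ from $wC$. Since $t_1=s_1$, this is the last statement of the proposition, and it shows that $wC=C$ only for $w=1$.

\emph{Exchange condition.} Let $w=s_1\cdots s_l$ be reduced, $s\in S$ and $l(sw)\le l$. The word $ss_1\cdots s_l$ is not reduced, so its reflections $s,st_1s,\dots,st_ls$ are not distinct. The $t_j$ are distinct, so $s=st_js$, that is $s=t_j$, for some $j$. This reads $ss_1\cdots s_{j-1}=s_1\cdots s_j$. Hence $(W,S)$ is a Coxeter system.

Finally, for $\gamma\in\Gamma$ there is $w\in W$ with $\gamma C=wC$, so $\Gamma=W\Gamma_C$, and $W\cap\Gamma_C=1$.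
\end{proof}

Let $F_j=C\cap H_j$ be the \emph{faces} of $C$, and for $x\in C$ let $I_x=\{j:x\in F_j\}$.

\begin{lemma}[strict fundamental domain]\label{lem:fund}
If $x\in C$, $w\in W$ and $wx\in C$, then $wx=x$ and $w\in W_{I_x}$. There is a continuous map $q:M\to C$ with $q(wx)=x$ for $x\in C$, $w\in W$.
\end{lemma}

\begin{proof}
Induct on $l(w)$. Let $w=s_1\cdots s_l$ be reduced, $l\ge1$. The point $wx$ lies in $C\cap wC$, and $H_{s_1}$ separates these chambers, so $wx\in H_{s_1}$ and $s_1wx=wx\in C$. By induction $s_1wx=x$ and $s_1w\in W_{I_x}$. Hence $wx=x$, so $x\in H_{s_1}$, $s_1\in I_x$ and $w\in W_{I_x}$. The map $q$ equals $w^{-1}$ on $wC$; it is well defined by the first statement and continuous because the finitely many closed chambers cover $M$.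
\end{proof}

Let $n_j$ be the unit normal field along $H_j$ that points into the half-space containing $C$.

\begin{lemma}[local structure]\label{lem:local}
Let $x\in C$ and $I=I_x$. Then $W_x=W_I$, the chambers containing $x$ are the $wC$ with $w\in W_I$, and they cover a neighborhood of $x$. The vectors $n_i=n_i(x)$, $i\in I$, are linearly independent, and
\begin{equation}\label{eq:local}
C=\exp_xK_x\text{ near }x,\qquad K_x=\{v:\langle v,n_i\rangle\ge0,\ i\in I\},\qquad\langle n_i,n_j\rangle=-\cos(\pi/m_{ij}).
\end{equation}
In particular $x\in\operatorname{int}C$ if and only if $I_x=\emptyset$.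
\end{lemma}

\begin{proof}
The first two statements follow from Lemma~\ref{lem:fund}, and the chambers not containing $x$ form a closed set that misses $x$. In the coordinates given by $\exp_x$, the group $W_x=W_I$ is a finite linear reflection group. An element of $W_x$ acts on $T_xM$ as a hyperplane reflection if and only if it is a reflection of $M$ whose wall contains $x$. So the walls through $x$ are exactly the mirrors of $W_x$, and near $x$ the chamber $C$ is a union of Weyl chambers. It is a single one, because two of them would be related by some $w\in W_x\setminus\{1\}$, and then $wC=C$. Each mirror that bounds this Weyl chamber $K_x$ comes from a wall of $C$ through $x$. So the bounding mirrors correspond to a subset $I'\subset I$ with $W_{I'}=W_x=W_I$, and $I'=W_{I'}\cap S=W_I\cap S=I$. The rest is the description of Weyl chambers in Section~\ref{sub:recall}.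
\end{proof}

For $x\in C$ let $\mathcal N_x=\operatorname{span}\{n_i:i\in I_x\}$, and let $P_x:T_xM\to\mathcal N_x^\perp$ be the orthogonal projection. The group $W_x$ preserves $\mathcal N_x$ and fixes $\mathcal N_x^\perp$ pointwise.

The chamber is convex in the following sense.

\begin{lemma}[folding]\label{lem:fold}
\begin{enumerate}
\item[(a)] Every geodesic segment in $M$ is a concatenation of finitely many segments, each contained in one chamber. Hence $q$ preserves the length of geodesic segments.
\item[(b)] Any two points of $C$ are joined by a minimizing geodesic of $M$ that is contained in $C$.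
\item[(c)] A geodesic contained in $C$ that meets $H_j$ at an interior time is contained in $H_j$. In particular, a geodesic in $C$ with endpoints in $\operatorname{int}C$ stays in $\operatorname{int}C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If a geodesic segment meets a wall at infinitely many times, it is tangent to the wall at an accumulation time and so lies in it. Hence the segment splits into finitely many pieces such that on the interior of each piece the set of walls through the point is constant. By Lemma~\ref{lem:local} and its $W$-translates, $W_y$ is generated by the reflections whose walls contain $y$, and $y$ lies in exactly $|W_y|$ chambers. So the number of chambers containing the point is constant on the interior of a piece. The chambers containing a point close to $y$ also contain $y$. Hence the set of chambers containing the point is locally constant, so constant, on the interior of the piece, and the closed piece lies in one chamber $wC$, where $q=w^{-1}$ is an isometry.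

(b) If $\sigma$ is a minimizing geodesic from $x$ to $y$, then $q\circ\sigma$ is a curve in $C$ from $x$ to $y$ of the same length. It is minimizing, hence a geodesic.

(c) The geodesic stays in one half-space of $H_j$, so it is tangent to $H_j$ at an interior time of contact.
\end{proof}

\emph{The action on $V$.} Let $V$, $\alpha_j$, $K$, $\Delta$, $b$ be as in Section~\ref{sub:recall} for the Coxeter system $(W,S)$. An element $\gamma\in\Gamma_C$ permutes the walls of $C$: $\gamma H_j=H_{\gamma(j)}$ and $\gamma r_j\gamma^{-1}=r_{\gamma(j)}$, so $m_{\gamma(i)\gamma(j)}=m_{ij}$. Let $\gamma$ act on $V$ by $\alpha_j\mapsto\alpha_{\gamma(j)}$. This is an isometry that preserves $K$, fixes $b$, and conjugates the reflection in $\alpha_j$ to the reflection in $\alpha_{\gamma(j)}$. So we obtain an orthogonal action of $\Gamma=W\rtimes\Gamma_C$ on $V$.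

\section{Distance to the walls}\label{sec:distance}

Let $d_j=\operatorname{dist}(\cdot,H_j)$, a function on $M$ with values in $[0,D]$. The second variation formula makes $d_j$ strictly concave in directions orthogonal to the shortest geodesic to $H_j$, but along that geodesic $d_j$ is linear. To gain strict concavity in all directions we compose with a concave function, as the sine does on the round sphere. Put
\[
f_j=\varphi\circ d_j,\qquad\varphi(t)=t-\frac{t^2}{4D}.
\]
The function $\varphi$ is increasing on $[0,2D)$, and on $[0,D]$ it satisfies $\frac12\le\varphi'\le1$, $\varphi'(0)=1$, $\varphi''=-\frac1{2D}$. So $f_j\ge0$ is $1$-Lipschitz with zero set $H_j$, and $f_{\gamma(j)}(\gamma x)=f_j(x)$ for $\gamma\in\Gamma_C$.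

\subsection{Concavity}

An \emph{upper support function} for $f$ at $x$ is a function $\bar f$ defined near $x$ with $\bar f\ge f$ and $\bar f(x)=f(x)$.

\begin{lemma}[barrier criterion]\label{lem:barrier}
Let $f$ be a continuous function on an interval which at every interior point $t_0$ has a $C^2$ upper support function $\bar f$ with $\bar f''(t_0)\le-\mu$. Then $f+\mu t^2/2$ is concave.
\end{lemma}

\begin{proof}
Let $\epsilon>0$ and $\tilde f=f+(\mu-\epsilon)t^2/2$. If $\tilde f$ is not concave, it lies below one of its chords $A$ somewhere, and $\tilde f-A$ has an interior local minimum $t_0$. Then $\bar f+(\mu-\epsilon)t^2/2-A$ also has a local minimum at $t_0$, although its second derivative there is at most $-\epsilon$. So $\tilde f$ is concave; let $\epsilon\to0$.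
\end{proof}

\begin{lemma}[concavity]\label{lem:concave}
Let $x\in M\setminus H_j$, $\ell=d_j(x)$, and let $\xi\in T_xM$ be the unit initial direction of a minimizing geodesic from $x$ to $H_j$. Then $f_j$ has a smooth upper support function $\bar f$ at $x$ with
\[
\nabla\bar f(x)=-\varphi'(\ell)\,\xi,\qquad\operatorname{Hess}_x\bar f\le-\mu(\ell)\,g,\qquad\mu(\ell)=\min\Big(\frac1{2D},\frac{\kappa\ell}2\Big).
\]
Consequently $f_j$ is strictly concave along every geodesic segment in $M\setminus H_j$, the one-sided derivatives $f_j'(x;v)=\frac d{dt}\big|_{t=0^+}f_j(\exp_xtv)$ exist, and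
\begin{equation}\label{eq:firstvar}
f_j'(x;v)\le-\varphi'(d_j(x))\,\langle\xi,v\rangle\qquad\text{for all }v\in T_xM.
\end{equation}
\end{lemma}

\begin{proof}
Parametrize the geodesic by arc length as $\sigma:[0,\ell]\to M$ with $\sigma(0)=y\in H_j$ and $\sigma(\ell)=x$, so $\sigma'(\ell)=-\xi$. By the first variation formula $\sigma'(0)\perp T_yH_j$. For small $v\in T_xM$ write $v=\tau\sigma'(\ell)+v^\perp$ with $\tau=\langle v,\sigma'(\ell)\rangle$, extend $v^\perp$ to a parallel field $v^\perp(s)$ along $\sigma$, and let $L(v)$ be the length of the curve
\[
s\longmapsto\exp_{\sigma(s)}X_v(s),\qquad X_v(s)=\tfrac s\ell\,\tau\,\sigma'(s)+v^\perp(s).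
\]
The function $L$ is smooth near $v=0$ and $L(0)=\ell$. The curve ends at $\exp_xv$. It starts at $\exp_yv^\perp(0)$, which lies on $H_j$ because $v^\perp(0)\in T_yH_j$ and $H_j$ is totally geodesic. So $L(v)\ge d_j(\exp_xv)$, and $\bar f(\exp_xv)=\varphi(L(v))$ is an upper support function.

Consider the variation $t\mapsto L(tv)$, with variation field $X_v$. Its first derivative at $t=0$ is $\langle X_v,\sigma'\rangle\big|_0^\ell=\tau$. In the second variation formula the boundary terms vanish, since the transversal curves $t\mapsto\exp_{\sigma(s)}tX_v(s)$ are geodesics, and the normal part $v^\perp(s)$ of $X_v$ is parallel. So the second derivative is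
\[
-\int_0^\ell\langle R(v^\perp,\sigma')\sigma',v^\perp\rangle\,ds\le-\kappa\ell|v^\perp|^2.
\]
By the chain rule $d\bar f_x(v)=\varphi'(\ell)\tau=-\varphi'(\ell)\langle\xi,v\rangle$ and $\operatorname{Hess}_x\bar f(v,v)\le-\frac1{2D}\tau^2-\frac12\kappa\ell|v^\perp|^2$.

On a compact geodesic segment in $M\setminus H_j$ the function $d_j$ is bounded below, so Lemma~\ref{lem:barrier} applies with a uniform $\mu>0$. Concave functions have one-sided derivatives, and \eqref{eq:firstvar} follows from $f_j\le\bar f$.
\end{proof}

\subsection{Shortest paths to a wall stay in the chamber}

The wall $H_j$ extends far beyond the face $F_j$. The next lemma shows that from inside $C$ the nearest part of $H_j$ is the face, and that reflecting in another wall of $C$ does not bring a point closer to $H_j$.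

\begin{lemma}\label{lem:feet}
Let $x\in C\setminus F_j$.
\begin{enumerate}
\item[(a)] There is a minimizing geodesic from $x$ to $H_j$ that is contained in $C$.
\item[(b)] $d_j(wx)\ge d_j(x)$ for all $w\in W_{S\setminus j}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $O=\bigcup_{w\in W_{S\setminus j}}w(C\setminus F_j)$. It consists of the points $y$ of the closed set $B=\bigcup_{w\in W_{S\setminus j}}wC$ with $q(y)\notin F_j$.

\emph{$O$ is open.} Let $y=wz$ with $w\in W_{S\setminus j}$ and $z\in C\setminus F_j$. The chambers $ww'C$, $w'\in W_{I_z}\subset W_{S\setminus j}$, cover a neighborhood of $y$, so $y\in\operatorname{int}B$; and $q^{-1}(F_j)$ is closed.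

\emph{$O$ is disjoint from $H_j$.} If $y=wz$ as above were fixed by $r_j$, then $w^{-1}r_jw\in W_z\subset W_{S\setminus j}$, so $r_j\in W_{S\setminus j}\cap S=S\setminus j$, which is false.

Let $w\in W_{S\setminus j}$ and let $\sigma$ be a unit speed minimizing geodesic from $wx$ to $H_j$. It starts in $O$ and ends outside $O$. Let $t_0\le d_j(wx)$ be the first time with $\sigma(t_0)\notin O$. Then $\sigma(t_0)\in B\setminus O$, so $q(\sigma(t_0))\in F_j$. By Lemma~\ref{lem:fold}(a), $q\circ\sigma|_{[0,t_0]}$ is a curve in $C$ of length $t_0$ from $x$ to $H_j$. Hence $d_j(x)\le t_0\le d_j(wx)$, which is (b). For $w=1$ equality holds, so the folded curve is minimizing from $x$ to $H_j$ and is a geodesic.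
\end{proof}

For $x\in C\setminus F_j$ let $A_j(x)\subset T_xM$ be the set of unit initial directions of minimizing geodesics from $x$ to $H_j$ \emph{that are contained in $C$}. It is nonempty, and $A_j(x)\subset K_x$ by \eqref{eq:local}. Such a geodesic ends at a point $y\in F_j$, its \emph{foot}, with velocity $-n_j(y)$.

\subsection{Obtuse angles}

The following lemma replaces the computation \eqref{eq:roundobtuse}. The projected version is what survives at points on the walls; see Lemma~\ref{lem:clarke}.

\begin{lemma}[obtuseness]\label{lem:obtuse}
Let $x\in C$, $j\ne l$, $j,l\notin I_x$, $\xi_j\in A_j(x)$ and $\xi_l\in A_l(x)$. Then $\langle\xi_j,\xi_l\rangle<0$ and $\langle P_x\xi_j,P_x\xi_l\rangle<0$.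
\end{lemma}

\begin{proof}
Let $\sigma:[0,\ell]\to C$ be the geodesic with $\sigma'(0)=\xi_l$ and foot $y=\sigma(\ell)\in F_l$. We show that $f_j$ increases along $\sigma$ at time $0$.

First, $\sigma$ avoids $H_j$. It is not contained in $H_j$, since $x\notin H_j$, so by Lemma~\ref{lem:fold}(c) it does not meet $H_j$ at an interior time. Suppose $y\in H_j$. The vector $n_l=-\sigma'(\ell)$ lies in $K_y$, so $\langle n_l,n_j\rangle\ge0$, while \eqref{eq:local} gives $\langle n_l,n_j\rangle\le0$. Then $\sigma$ is tangent to $H_j$ at $y$ and lies in $H_j$, a contradiction.

Extend $\sigma$ to $[0,2\ell]$. Since $r_l$ fixes $y$ and reverses $n_l$, we have $\sigma(\ell+t)=r_l\sigma(\ell-t)$. By Lemma~\ref{lem:feet}(b), $d_j(\sigma(\ell+t))\ge d_j(\sigma(\ell-t))>0$. So $f=f_j\circ\sigma$ is strictly concave on $[0,2\ell]$ and $f(2\ell)\ge f(0)$. Hence $f(\ell)>f(0)$, and $f_j'(x;\xi_l)\ge(f(\ell)-f(0))/\ell>0$. By \eqref{eq:firstvar}, $\langle\xi_j,\xi_l\rangle<0$.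

The $\mathcal N_x$-components of $\xi_j$ and $\xi_l$ have the same products with the $n_i$, $i\in I_x$, as $\xi_j$ and $\xi_l$, and these are nonnegative. By Lemma~\ref{lem:acute} the product of the two components is nonnegative. Subtracting it gives $\langle P_x\xi_j,P_x\xi_l\rangle\le\langle\xi_j,\xi_l\rangle<0$.
\end{proof}

The strict inequality needs positive curvature: on $S^2\times S^2$ with the reflections in the equators of the two factors, the directions to the two walls are orthogonal.

\subsection{The center of the chamber}

\begin{lemma}\label{lem:center}
The function $\min_jf_j$ has a unique maximum point $p$ on $C$. It lies in $\operatorname{int}C$ and is fixed by $\Gamma_C$. If $x\in\operatorname{int}C$, $x\ne p$ and $f_1(x)=\dots=f_k(x)$, then there is $v\in T_xM$ with $\langle\xi,v\rangle<0$ for all $j$ and all $\xi\in A_j(x)$.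
\end{lemma}

\begin{proof}
The maximum is positive, so maximum points lie in $\operatorname{int}C$. Two of them would be joined by a geodesic in $\operatorname{int}C$ (Lemma~\ref{lem:fold}), along which the minimum of the strictly concave functions $f_j$ is strictly concave; then an interior point of the geodesic would have a larger value. The function $\min_jf_j$ is $\Gamma_C$-invariant, so $\Gamma_C$ fixes $p$. For $x$ as in the last statement, $f_j(x)=\min_if_i(x)<\min_if_i(p)\le f_j(p)$ for every $j$. Let $v$ be the direction of a geodesic in $\operatorname{int}C$ from $x$ to $p$. Concavity gives $f_j'(x;v)>0$, and \eqref{eq:firstvar} gives the claim.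
\end{proof}

\section{An equivariant Lipschitz map to the geometric representation}\label{sec:lipschitz}

Define $G_0:M\to V$ by
\[
\langle G_0(x),\alpha_j\rangle=f_j(x)\quad(x\in C,\ j\in S),\qquad G_0(wx)=wG_0(x)\quad(w\in W).
\]
This is well defined by Lemma~\ref{lem:fund}: for $i\in I_x$ we have $f_i(x)=0$, so $r_i$ fixes $G_0(x)$, and so does $W_x=W_{I_x}$. The map $G_0$ is Lipschitz on each chamber, and then on $M$ by Lemma~\ref{lem:fold}(a). For $\gamma\in\Gamma_C$ and $x\in C$ we have $\langle G_0(\gamma x),\alpha_{\gamma(j)}\rangle=f_j(x)=\langle\gamma G_0(x),\alpha_{\gamma(j)}\rangle$; since $\Gamma_C$ normalizes $W$, the map $G_0$ is $\Gamma$-equivariant.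

The differential of a mollification of $G_0$ is an average of nearby differentials of $G_0$. So we need the rank properties of Section~\ref{sub:round} not only for differentials of $G_0$ but for convex combinations of their limits. Let $Z\subset M$ be the set of points in interiors of chambers at which $G_0$ is differentiable; it has full measure by Rademacher's theorem. For $x\in M$ let
\[
\mathcal D(x)\subset\operatorname{Hom}(T_xM,V)
\]
be the convex hull of all limits of sequences $dG_0(x_i)$ with $x_i\in Z$, $x_i\to x$. The set $\mathcal D(x)$ is compact and convex, and $\mathcal D(\gamma x)=\gamma\,\mathcal D(x)\,\gamma^{-1}$, where $\gamma$ acts on tangent vectors by its differential.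

At a point $x$ on a wall, $\mathcal D(x)$ mixes limits from all chambers around $x$. These differ by conjugation with $W_x$. The next lemma identifies what all of them have in common.

\begin{lemma}\label{lem:clarke}
Let $x\in C$, $I=I_x$ and $T\in\mathcal D(x)$. Then
\begin{enumerate}
\item[(a)] $T^*\alpha_i=n_i$ for $i\in I$;
\item[(b)] $P_xT^*\alpha_j\in-\varphi'(d_j(x))\operatorname{conv}P_xA_j(x)$ for $j\notin I$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both conditions define convex sets of maps $T$, so we may assume $T=\lim dG_0(x_i)$. After passing to a subsequence, all $x_i$ lie in one chamber $wC$, and $w\in W_I$ because $x\in wC$. Then $x_i'=w^{-1}x_i\in\operatorname{int}C$ converges to $x$, and $dG_0(x_i')\to T'$ with $T=wT'w^{-1}$.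

We first compute $T'$. We have $dG_0(x_i')^*\alpha_j=\nabla f_j(x_i')$. Choose $\xi_i\in A_j(x_i')$. At a point of differentiability \eqref{eq:firstvar} is an inequality between linear functions of $v$, hence an equality, so $\nabla f_j(x_i')=-\varphi'(d_j(x_i'))\xi_i$. Let $\sigma_i\subset C$ be the geodesic with initial direction $\xi_i$. If $j\notin I$, a subsequence of the $\sigma_i$ converges to a minimizing geodesic from $x$ to $H_j$ contained in $C$, so $T'^*\alpha_j\in-\varphi'(d_j(x))A_j(x)$. If $j\in I$, the length of $\sigma_i$ tends to $0$, the feet $y_i$ tend to $x$, and the velocity at the foot is $-n_j(y_i)$; so $\xi_i\to-n_j(x)$ and $T'^*\alpha_j=n_j$.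

Thus $T'^*$ restricts to the linear map $V_I\to\mathcal N_x$, $\alpha_i\mapsto n_i$. By \eqref{eq:local} it is an isometry, and it is $W_I$-equivariant because $r_i$ acts as the reflection in $\alpha_i$ and in $n_i$. Hence $T^*=wT'^*w^{-1}$ agrees with $T'^*$ on $V_I$, which is (a). For $j\notin I$ we have $w^{-1}\alpha_j\in\alpha_j+V_I$, since each $r_i$, $i\in I$, changes a vector by a multiple of $\alpha_i$. So $T^*\alpha_j\in w(T'^*\alpha_j+\mathcal N_x)$. As $w$ preserves $\mathcal N_x$ and fixes $\mathcal N_x^\perp$ pointwise, $P_xT^*\alpha_j=P_xT'^*\alpha_j$.
\end{proof}

\begin{proposition}\label{prop:kernel}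
Let $x\in C$, $T\in\mathcal D(x)$ and $0\ne\lambda=\sum a_j\alpha_j$ with $T^*\lambda=0$. Then $I_x\ne S$, and the $a_j$ with $j\notin I_x$ are all nonzero and of the same sign. In particular $\langle\lambda,G_0(x)\rangle\ne0$.
\end{proposition}

\begin{proof}
If $a_j=0$ for all $j\notin I_x$, then $\sum_{i\in I_x}a_in_i=0$ by Lemma~\ref{lem:clarke}(a), and $\lambda=0$. So $a_j\ne0$ for some $j\notin I_x$. Put $e_j=-P_xT^*\alpha_j$ for $j\notin I_x$. Applying $P_x$ to $T^*\lambda=0$ gives $\sum_{j\notin I_x}a_je_j=0$. By Lemma~\ref{lem:clarke}(b), $e_j$ is a positive multiple of a convex combination of vectors $P_x\xi$, $\xi\in A_j(x)$, so $\langle e_j,e_l\rangle<0$ for $j\ne l$ by Lemma~\ref{lem:obtuse}. Lemma~\ref{lem:obtuseLA} applies. Finally $\langle\lambda,G_0(x)\rangle=\sum_{j\notin I_x}a_jf_j(x)$, and $f_j(x)>0$ for $j\notin I_x$.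
\end{proof}

\begin{corollary}\label{cor:diagonal}
Let $x\in C$, $x\ne p$, with $f_1(x)=\dots=f_k(x)$. Then $T^*$ is injective for all $T\in\mathcal D(x)$.
\end{corollary}

\begin{proof}
If the common value is $0$, then $I_x=S$ and Proposition~\ref{prop:kernel} applies. Otherwise $I_x=\emptyset$ and $P_x=\mathrm{id}$. A nonzero element of the kernel would give $\sum a_jT^*\alpha_j=0$ with, up to sign, all $a_j>0$. But for the vector $v$ of Lemma~\ref{lem:center}, Lemma~\ref{lem:clarke}(b) gives $\langle T^*\alpha_j,v\rangle>0$ for all $j$.
\end{proof}

\section{Smoothing}\label{sec:smoothing}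

Away from $p$ the information in $\mathcal D$ is enough. Near $p$ the differential does degenerate, and first order information cannot exclude a complicated degeneracy set. There the smoothing must also preserve strict concavity.

\begin{lemma}\label{lem:smooth}
There are $\varrho>0$ and smooth $\Gamma$-equivariant maps $G^\nu:M\to V$, $\nu=1,2,\dots$, with uniformly bounded differentials, such that
\begin{enumerate}
\item[(S1)] $G^\nu\to G_0$ uniformly;
\item[(S2)] if $x_\nu\to x$ and $dG^\nu(x_\nu)\to T$ along a subsequence, then $T\in\mathcal D(x)$;
\item[(S3)] $B(p,2\varrho)\subset\operatorname{int}C$ is a normal coordinate ball, and in these coordinates all functions $\langle G^\nu,\alpha_j\rangle$ have negative definite Hessian matrix.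
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Mollification in a chart.} In a chart identify $\operatorname{Hom}(T_{x'}M,V)$ with $\operatorname{Hom}(\mathbb R^n,V)$. Fix $x$ and $\epsilon>0$. All $dG_0(x')$ with $x'\in Z$ close enough to $x$ lie in the closed $\epsilon$-neighborhood of $\mathcal D(x)$; otherwise a bounded sequence of differentials would have a limit outside $\mathcal D(x)$. This neighborhood is convex. Let $\eta_\varepsilon\ge0$ be a smooth radial kernel of integral $1$ supported in the $\varepsilon$-ball. Since $G_0$ is Lipschitz, $d(G_0*\eta_\varepsilon)=(dG_0)*\eta_\varepsilon$, so the differential of $G_0*\eta_\varepsilon$ at $x'$ is an average of $dG_0$ over points of $Z$ within $\varepsilon$ of $x'$. Hence for $\varepsilon_\nu\to0$ the maps $G_0*\eta_{\varepsilon_\nu}$ satisfy (S1) and (S2) and have bounded differentials on compact subsets of the chart.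

\emph{Gluing.} Let $\chi_a$ be finitely many smooth functions with values in $[0,1]$ and $\sum\chi_a=1$, and let $G_a^\nu$ be smooth maps that satisfy (S1), (S2) and have bounded differentials near $\operatorname{supp}\chi_a$. Since $\sum d\chi_a=0$,
\[
d\Big(\sum\chi_aG_a^\nu\Big)=\sum\chi_a\,dG_a^\nu+\sum d\chi_a\otimes(G_a^\nu-G_0).
\]
The second sum tends to $0$ uniformly, and limits of the first sum at points $x_\nu\to x$ are convex combinations of elements of $\mathcal D(x)$. So the glued maps have the same properties. Apply this to a partition of unity subordinate to a finite atlas to get $\tilde G^\nu$ on $M$, and put $\hat G^\nu=|\Gamma|^{-1}\sum_\gamma\gamma^{-1}\circ\tilde G^\nu\circ\gamma$. These maps are equivariant. They satisfy (S1) because $G_0$ is equivariant, and (S2) because $\gamma^{-1}\mathcal D(\gamma x)\gamma=\mathcal D(x)$ is convex.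

\emph{Near $p$.} Use normal coordinates $x^1,\dots,x^n$ on a ball $B(p,3\varrho)\subset\operatorname{int}C$. For a support function $\bar f$ as in Lemma~\ref{lem:concave} at a point of the ball,
\[
\partial_a\partial_b\bar f=(\operatorname{Hess}\bar f)_{ab}+\sum_c\Gamma^c_{ab}\,\partial_c\bar f .
\]
Near $p$ the $d_j$ are bounded below, $|\nabla\bar f|\le1$, the metric is close to the Euclidean one, and the Christoffel symbols $\Gamma^c_{ab}$ are $O(|x|)$. So for small $\varrho$ there is $\mu'>0$ such that at every point of the ball each $f_j$ has an upper support function with Hessian matrix $\le-\mu'$ at that point. By Lemma~\ref{lem:barrier}, applied along coordinate line segments, $f_j+\frac{\mu'}2|x|^2$ is concave in the coordinates. Convolution with $\eta_\varepsilon$ preserves concavity and changes $|x|^2$ by a constant, so $f_j*\eta_\varepsilon$ has Hessian matrix $\le-\mu'$ on $B(p,\frac52\varrho)$ for $\varepsilon<\varrho/2$. Let $G^{\nu,\mathrm{loc}}=G_0*\eta_{\varepsilon_\nu}$ on this ball, with $\varepsilon_\nu<\varrho/2$; its components $\langle G^{\nu,\mathrm{loc}},\alpha_j\rangle$ are the functions $f_j*\eta_{\varepsilon_\nu}$. It is $\Gamma_C$-equivariant,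 since $\Gamma_C$ fixes $p$ and acts orthogonally in the coordinates, and the kernel is radial. For different cosets $\gamma\Gamma_C$ the balls $\gamma B(p,3\varrho)$ lie in the interiors of different chambers and are disjoint, so $G^{\nu,\mathrm{loc}}$ extends equivariantly to $\Gamma B(p,\frac52\varrho)$. Let $\chi$ be a $\Gamma$-invariant cutoff function equal to $1$ on $\Gamma B(p,2\varrho)$ with support in $\Gamma B(p,\frac52\varrho)$, and put $G^\nu=\chi G^{\nu,\mathrm{loc}}+(1-\chi)\hat G^\nu$. The gluing argument gives (S1) and (S2), and (S3) holds by construction.
\end{proof}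

Write $g_j^\nu=\langle G^\nu,\alpha_j\rangle$, and drop $\nu$ when it is fixed.

\begin{proposition}\label{prop:G}
For $\nu$ large, $G=G^\nu$ has the following properties.
\begin{enumerate}
\item[(i)] On $C$ we have $g_j\ge0$, with zero set exactly $F_j$.
\item[(ii)] If $x\in M$, $0\ne\lambda\in V$ and $\langle\lambda,G(x)\rangle=0$, then $dG(x)^*\lambda\ne0$.
\item[(iii)] Let $E=\{x\in C:g_1(x)=\dots=g_k(x)>0\}$. There is exactly one point $p'\in E$ at which $dG$ is not onto. It is fixed by $\Gamma_C$, and there is $\lambda=\sum a_j\alpha_j$ with all $a_j>0$ such that $h=\langle\lambda,G\rangle$ has a critical point at $p'$ with negative definite Hessian.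
\end{enumerate}
\end{proposition}

\begin{proof}
We argue by contradiction along subsequences $\nu\to\infty$, chosen so that all points, unit vectors and differentials below converge.

(i) For $x\in F_j$ we have $G(x)=G(r_jx)=r_jG(x)$, so $g_j(x)=0$. Suppose that for some $j$ there are $x_\nu\in C\setminus F_j$ with $g_j^\nu(x_\nu)\le0$ and $x_\nu\to x$. By (S1), $f_j(x)\le0$, so $x\in F_j$. Take a minimizing geodesic in $C$ from $x_\nu$ to $H_j$ and run it backward from its foot $y_\nu\in F_j$. Its length tends to $0$ and its initial velocity is $n_j(y_\nu)$, so its velocity tends uniformly to $n_j(x)$. Since $g_j^\nu(y_\nu)=0\ge g_j^\nu(x_\nu)$, the derivative of $g_j^\nu$ along it is $\le0$ at some point. In the limit, (S2) gives $T\in\mathcal D(x)$ with $\langle T^*\alpha_j,n_j\rangle\le0$, while Lemma~\ref{lem:clarke}(a) says that this number is $1$.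

(ii) Otherwise there are points $x_\nu$, which by equivariance we take in $C$, and unit vectors $\lambda_\nu\perp G^\nu(x_\nu)$ with $dG^\nu(x_\nu)^*\lambda_\nu=0$. The limit gives $T\in\mathcal D(x)$ and a unit vector $\lambda\perp G_0(x)$ with $T^*\lambda=0$, contradicting Proposition~\ref{prop:kernel}.

(iii) \emph{Location.} Let $E_\nu$ be the set $E$ for $G^\nu$, let $x_\nu\in E_\nu$, and let $\lambda_\nu\in\ker dG^\nu(x_\nu)^*$ be unit vectors. Any limit $(x,\lambda)$ has $f_1(x)=\dots=f_k(x)$ and $T^*\lambda=0$ for some $T\in\mathcal D(x)$. So $x=p$ by Corollary~\ref{cor:diagonal}, and since $I_p=\emptyset$, all coefficients of $\lambda$ are nonzero and of one sign by Proposition~\ref{prop:kernel}. Hence for $\nu$ large every point $x\in E_\nu$ with $dG^\nu(x)$ not onto lies in $B(p,\varrho)$, and every nonzero element of $\ker dG^\nu(x)^*$ has, up to sign, only positive coefficients.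

\emph{Existence.} Let $p_\nu$ maximize $\min_jg_j^\nu$ on $C$. By (S1) every limit point of $p_\nu$ maximizes $\min_jf_j$, so $p_\nu\to p$. For large $\nu$, $p_\nu\in\operatorname{int}C$ and the maximum is positive. Call $j$ \emph{active} if $g_j^\nu(p_\nu)=\min_ig_i^\nu(p_\nu)$. The origin lies in the convex hull of the gradients of the active $g_j^\nu$ at $p_\nu$; otherwise some vector would have positive product with all of them, and moving in its direction would increase the minimum. So $dG^\nu(p_\nu)^*\lambda_\nu=0$ for a unit vector $\lambda_\nu$ whose coefficients vanish at inactive indices. By Proposition~\ref{prop:kernel} at $p$, every limit of the $\lambda_\nu$ has only nonzero coefficients. So for large $\nu$ all indices are active, and $p_\nu\in E_\nu$.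

\emph{Uniqueness.} Let $x\in E\cap B(p,\varrho)$ with $dG(x)$ not onto, and let $\lambda=\sum a_j\alpha_j\in\ker dG(x)^*$ with all $a_j>0$. By (S3), $h=\sum a_jg_j$ has negative definite Hessian matrix on the coordinate ball $B(p,2\varrho)$, and it is critical at $x$; so $x$ is its strict maximum on the ball. If $x'\ne x$ is a second such point, then $h(x')<h(x)$, which means that the common value of the $g_j$ is smaller at $x'$ than at $x$. Exchanging the roles of $x$ and $x'$ gives a contradiction. The group $\Gamma_C$ preserves $E$ and the rank of $dG$, so it fixes $p'$.
\end{proof}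

\section{The equivariant diffeomorphism}\label{sec:diffeo}

Fix $G$ as in Proposition~\ref{prop:G}. From now on only properties (i)--(iii) and the structure of chambers are used, and we rebuild the sphere from $G$ as in Section~\ref{sub:round}. Put $N=G^{-1}(0)$ and $u=G/|G|:M\setminus N\to S(V)$.

\begin{lemma}\label{lem:stab}
\begin{enumerate}
\item[(a)] $G(C)\subset K$, and $W_m=W_{G(m)}$ for all $m\in M$.
\item[(b)] $N=\bigcap_jF_j\subset C$, and $W$ fixes $N$ pointwise.
\item[(c)] $u^{-1}(\Delta)\subset C$.
\item[(d)] $G$ is a submersion at the points of $N$, and $u$ is a submersion on $M\setminus N$.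
\end{enumerate}
\end{lemma}

\begin{proof}
By (i), $G(C)\subset K$, and for $m\in C$ both $W_m$ and $W_{G(m)}$ are generated by the $r_i$ with $i\in I_m$; conjugation gives (a) for all $m$. Let $m=wm'$ with $m'\in C$. If $G(m)=0$, then $G(m')=0$, so $m'\in\bigcap_jF_j$ is fixed by $W$ and $m=m'$; conversely $G=0$ on $\bigcap_jF_j$. If $u(m)\in\Delta$, then $u(m')$ and $u(m)=wu(m')$ both lie in the strict fundamental domain $K$, so $w\in W_{u(m')}=W_{m'}$ and $m=m'$. For (d), property (ii) says that no nonzero $\lambda$ is orthogonal to both $G(x)$ and the image of $dG(x)$, that is, $\operatorname{im}dG(x)+\mathbb RG(x)=V$. On $N$ this means that $dG$ is onto. Off $N$, $du$ is $|G|^{-1}dG$ followed by the projection onto $G^\perp$, so $du$ is onto.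
\end{proof}

\subsection{The slice}

A point $x\in C$ lies in $E$ if and only if $G(x)$ is a positive multiple of $b$, so $E=u^{-1}(b)$ by Lemma~\ref{lem:stab}(c), and $E\subset\operatorname{int}C$ by (i). Thus $E$ is a nonempty $\Gamma_C$-invariant submanifold of dimension $n-(k-1)$; in particular $k\le n+1$. Let $s=|G|$ on $E$, so that $G=sb$ there. The sets $E\cap\{s\ge c\}$, $c>0$, are compact.

\begin{lemma}\label{lem:slice}
The point $p'$ is the only critical point of $s$ on $E$, and the Hessian of $s$ at $p'$ is negative definite.
\end{lemma}

\begin{proof}
For $x\in E$ we have $T_xE=\ker du=dG(x)^{-1}(\mathbb Rb)$, $ds=\langle dG,b\rangle$ and $\operatorname{im}dG(x)+\mathbb Rb=V$. If $dG(x)$ is onto, some $v$ has $dG(v)=b$; then $v\in T_xE$ and $ds(v)=1$. If not, $\operatorname{im}dG(x)$ is a hyperplane not containing $b$, so $dG(T_xE)=0$ and $ds=0$. Hence the critical points of $s$ are the points of $E$ where $dG$ is not onto. On $E$ we have $h=\langle\lambda,b\rangle s$ with $\langle\lambda,b\rangle=c_b\sum a_j>0$. Since $p'$ is a critical point of $h$ on $M$, the Hessian of $h|_E$ at $p'$ is the restriction of the Hessian of $h$.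
\end{proof}

\emph{The case $k=n+1$.} Here $dG$ is nowhere onto, so $N=\emptyset$ by Lemma~\ref{lem:stab}(d) and $E=\{p'\}$ by (iii). The map $u:M\to S(V)\cong S^n$ is a local diffeomorphism of closed connected manifolds, hence a covering, and the fiber over $b$ is one point. So $u$ is a $\Gamma$-equivariant diffeomorphism, and Theorem~\ref{thm:B} holds with $U=0$.

\emph{From now on $k\le n$.} Then $N\ne\emptyset$. Otherwise $E$ would be a closed manifold of positive dimension on which $s$ attains both its minimum and its maximum at $p'$; then $s$ would be constant, contradicting Lemma~\ref{lem:slice}. Give $E$ the induced metric and put $U=T_{p'}E$, an orthogonal representation of $\Gamma_C$ of dimension $n+1-k\ge1$. Let $W$ act trivially on $U$, so that $\Gamma$ acts through $\Gamma/W=\Gamma_C$. Put $s^*=s(p')$. The points where $dG$ is not onto form a compact set disjoint from $N$, so there is $\delta\in(0,\frac12)$ with $2\delta<s^*$ such that $G$ is a submersion at all points of $\{|G|\le2\delta\}$.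

\subsection{A product neighborhood of $N$}\label{sub:collar}

\begin{lemma}\label{lem:collar}
There is a smooth map $\operatorname{pr}:\{|G|<2\delta\}\to N$, invariant under $W$ and equivariant under $\Gamma_C$, such that
\[
(G,\operatorname{pr}):\{|G|<2\delta\}\to\{v\in V:|v|<2\delta\}\times N
\]
is a diffeomorphism.
\end{lemma}

\begin{proof}
For $v\in V$ let $X_v$ be the vector field on $\{|G|<2\delta\}$ orthogonal to $\ker dG$ with $dG(X_v)=v$; it depends linearly on $v$. Along an integral curve of $X_v$ the map $G$ moves on a line with velocity $v$. For $m$ with $G(m)=v$, the integral curve of $X_{-v}$ starting at $m$ covers the segment $(1-t)v$ and stays in the compact set $\{|G|\le|v|\}$ for $t\le1$; so it exists up to time $1$, and we let $\operatorname{pr}(m)\in N$ be its endpoint. In the same way the time-one flow of $X_v$ is defined on $N$, and $(v,y)\mapsto$ (time-one flow of $X_v$ applied to $y$) is a smooth inverse of $(G,\operatorname{pr})$. Since $\gamma_*X_v=X_{\gamma v}$ for $\gamma\in\Gamma$, the map $\operatorname{pr}$ is $\Gamma$-equivariant, and $W$ acts trivially on $N$.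
\end{proof}

In particular $(\operatorname{pr},s)$ identifies $E\cap\{s<2\delta\}$ with $N\times(0,2\delta)$. Let $\partial_s$ be the corresponding coordinate field; it is $\Gamma_C$-invariant.

\subsection{The slice is a disk}\label{sub:disk}

We now carry out on $E$ the argument sketched for one wall. The parametrization near $N$ is prescribed so that it matches the round model, where $|z|=\sqrt{1-s^2}$.

\begin{lemma}\label{lem:theta}
There are $\Gamma_C$-equivariant diffeomorphisms $\iota:N\to S(U)$ and $\theta:E\to\{z\in U:|z|<1\}$ such that
\begin{equation}\label{eq:theta}
\theta=\sqrt{1-s^2}\;\iota\circ\operatorname{pr}\qquad\text{on }E\cap\{s\le\delta\}.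
\end{equation}
\end{lemma}

\begin{proof}
\emph{A vector field.} Use the exponential map $\exp^E$ of $E$ at $p'$ as a chart; $\Gamma_C$ acts linearly in it. Let $\rho=|v|$ be the radial function, $B_t=\{\rho<t\}$, and let $\mathcal E=\rho\,\partial_\rho$ be the Euler field. If $Q$ is the Hessian of $s$ at $p'$, then $\mathcal Es=Q(v,v)+O(|v|^3)$. Choose $\rho_0\in(0,\frac14)$ so small that the chart is defined on $B_{4\rho_0}$, that $s>2\delta$ on $B_{4\rho_0}$, and that $\mathcal Es<0$ on $B_{4\rho_0}\setminus\{p'\}$. Let $\chi_1$ be a cutoff function of $\rho$, equal to $1$ on $B_{3\rho_0}$ with compact support in $B_{4\rho_0}$, and let $\chi_2$ be a cutoff function of $s$, equal to $1$ for $s\le\delta$ and $0$ for $s\ge\frac32\delta$. Their supports are disjoint. The field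
\[
Y=\chi_1\mathcal E-\chi_2\,\partial_s-(1-\chi_1-\chi_2)\operatorname{grad}s
\]
on $E$ is $\Gamma_C$-invariant, equals $\mathcal E$ on $B_{3\rho_0}$ and $-\partial_s$ on $\{s\le\delta\}$, and satisfies $Ys<0$ on $E\setminus\{p'\}$ by Lemma~\ref{lem:slice}.

\emph{Flow lines.} The backward flow of $Y$ maps each $B_t$, $t\le3\rho_0$, into itself along rays, so a forward flow line that has left $B_t$ does not return. Let $x\in E\setminus\{p'\}$. Along the backward flow line $s$ increases, so the line stays in the compact set $\{s\ge s(x)\}$ and exists for all negative times. On the compact set $\{s\ge s(x)\}\setminus B_{\rho_0}$ we have $Ys\le-c<0$ and $s$ is bounded, so the line enters $B_{\rho_0}$ and then follows a ray into $p'$. Let $\omega(x)\in S(U)$ be the direction of the ray. Near any given point, $\omega$ is the composition of the flow for a fixed negative time with $v\mapsto v/|v|$; so $\omega$ is a smooth $\Gamma_C$-equivariant submersion with $\ker d\omega=\mathbb RY$. Its fiber over $\omega_0$ is the single flow line that extends the ray in direction $\omega_0$. In forward time this line leaves $B_{\rho_0}$, and since $Ys\le-c'<0$ on $\{s\ge\delta\}\setminus B_{\rho_0}$,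 it reaches $\{s=\delta\}$; from there it is a segment $\{y\}\times(0,\delta]$. So along each flow line $s$ decreases strictly with range $(0,s^*)$. In particular $s<s^*$ on $E\setminus\{p'\}$.

\emph{The map $\iota$.} Each flow line meets $\{s=\delta\}$ once and transversally, so $\omega$ restricts to a diffeomorphism $\{s=\delta\}\to S(U)$. The map $\operatorname{pr}$ restricts to a diffeomorphism $\{s=\delta\}\to N$. Let $\iota$ be the resulting diffeomorphism $N\to S(U)$. On $\{s\le\delta\}$ both $\omega$ and $\operatorname{pr}$ are constant along flow lines, so $\omega=\iota\circ\operatorname{pr}$ there.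

\emph{The radius.} We need an invariant function $R$ that increases along flow lines, equals $\rho$ near $p'$ and equals $\sqrt{1-s^2}$ for $s\le\delta$. We take a function of $\rho$ plus a function of $s$. Let $\zeta_1:[0,\infty)\to\mathbb R$ be smooth with $\zeta_1(t)=t$ on $[0,\rho_0]$, $0<\zeta_1'\le1$ on $[0,2\rho_0)$ and $\zeta_1=c_1$ constant on $[2\rho_0,\infty)$; then $c_1\le2\rho_0<\frac12$. Extend $\zeta_1(\rho)$ by the constant $c_1$ to a smooth function on $E\setminus\{p'\}$. The maximum of $s$ on the compact set $\{s\ge\delta\}\setminus B_{2\rho_0}$ is less than $s^*$, so there is $s_1\in(2\delta,s^*)$ with $\{s\ge s_1\}\subset B_{2\rho_0}$. Let $\zeta_2:(0,\infty)\to\mathbb R$ be smooth with $\zeta_2(s)=\sqrt{1-s^2}-c_1$ on $(0,\delta]$, $\zeta_2'<0$ on $(0,s_1)$ and $\zeta_2=0$ on $[s_1,\infty)$. It exists because $\sqrt{1-\delta^2}-c_1>0$: the function $-\zeta_2'$ is prescribed outside $(\delta,s_1)$ and can be continued positively over this interval with any given positive integral. Put $R=\zeta_1(\rho)+\zeta_2(s)$. In $YR=Y(\zeta_1(\rho))+\zeta_2'(s)Ys$ both terms are nonnegative, the first is positive on $B_{2\rho_0}\setminus\{p'\}$, and the second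 is positive on $\{s<s_1\}$. So $YR>0$ on $E\setminus\{p'\}$. Moreover $R=\rho$ on $B_{\rho_0}\cap\{s>s_1\}$, and $R=\sqrt{1-s^2}$ on $\{s\le\delta\}$, which is disjoint from $B_{4\rho_0}$.

Along each flow line $R$ increases strictly with range $(0,1)$. So $(\omega,R):E\setminus\{p'\}\to S(U)\times(0,1)$ is bijective, and its differential is invertible because $\ker d\omega=\mathbb RY$ and $YR\ne0$. Put $\theta=R\,\omega$ and $\theta(p')=0$. Near $p'$ this is the chart $(\exp^E)^{-1}$, so $\theta$ is a diffeomorphism onto the open unit ball. It is equivariant, and \eqref{eq:theta} holds.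
\end{proof}

\subsection{Transport to the slice}\label{sub:transport}

It remains to trivialize $u:M\setminus N\to S(V)$ by a $W$-invariant map $\tau:M\setminus N\to E$. The natural attempt is to choose an invariant connection, to transport $m\in C$ along the arc from $u(m)$ to $b$, and to extend by $W$-invariance. The result is continuous, but at a wall it is a smooth map composed with the folding $q$, and there is no reason for it to be smooth. The remedy is to split the path. The first leg moves $u(m)$ to a point $\psi(u(m))$, where $\psi$ is a smooth equivariant self-map of $S(V)$, so this leg is defined by one smooth formula on all chambers. Near a wall $\psi$ takes values in the wall, so after the first leg the mirror images of a point have merged, and the second leg, from $\psi(u(m))$ to $b$, is the same for all of them. (For $k=1$ the sphere $S(V)$ consists of two points, all paths are constant, and $\tau=q$.)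

\emph{The connection.} By a connection we mean a smooth choice of linear right inverses $\sigma_m:T_{u(m)}S(V)\to T_mM$ of $du_m$, $m\in M\setminus N$. Convex combinations of right inverses are right inverses. One $\Gamma$-invariant connection $\sigma^\perp$ has image $(\ker du)^\perp$. On $\{0<|G|<2\delta\}\cong\{0<|v|<2\delta\}\times N$, where $u=v/|v|$, a second one $\sigma^0$ has image $\ker d|G|\cap\ker d\operatorname{pr}$; it is $\Gamma$-invariant because $|G|$ is invariant and $\operatorname{pr}$ is equivariant. Let $\sigma=\chi\sigma^0+(1-\chi)\sigma^\perp$, where $\chi$ is a cutoff function of $|G|$ equal to $1$ for $|G|\le\delta$ and $0$ for $|G|\ge\frac32\delta$.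

A \emph{horizontal lift} of a smooth path $y(t)$, $t\in[0,1]$, in $S(V)$ is a path $m(t)$ with $u(m(t))=y(t)$ and $m'(t)=\sigma_{m(t)}y'(t)$. It solves an ordinary differential equation and is determined by its value at one time. For $0<s_0\le\delta$ and $y_0\in N$, the path with coordinates $(s_0\,y(t),y_0)$ is a horizontal lift. By uniqueness, a lift that meets $\{|G|\le\delta\}$ is of this form, and every other lift stays in the compact set $\{|G|\ge\delta\}$. So all lifts exist on $[0,1]$, and \emph{transport} along the path is a diffeomorphism $u^{-1}(y(0))\to u^{-1}(y(1))$ that depends smoothly on parameters, preserves $|G|$ and $\operatorname{pr}$ on $\{|G|\le\delta\}$, and commutes with $\Gamma$: if $m(t)$ lifts $y(t)$, then $\gamma m(t)$ lifts $\gamma y(t)$.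

\begin{lemma}\label{lem:psi}
There is a smooth $\Gamma$-equivariant map $\psi:S(V)\to S(V)$ such that $\langle\psi(y),y\rangle>0$ for all $y$, $\psi(\Delta)\subset\Delta$, and every $y_0\in S(V)$ has a neighborhood on which the values of $\psi$ are fixed by $W_{y_0}$.
\end{lemma}

\begin{proof}
For $x\in S(V)$ let $\varepsilon_x$ be the minimum of $\frac12$ and the distance from $x$ to the union of those sets $w\Delta$ that do not contain $x$. Then $\varepsilon_x>0$; $\varepsilon_{\gamma x}=\varepsilon_x$, since $\Gamma$ permutes the sets $w\Delta$; and every $w\Delta$ that meets the open ball $B(x,\varepsilon_x)$ contains $x$. Moreover $W_y\subset W_x$ for $y\in B(x,\varepsilon_x)$. Indeed, let $y\in w_0\Delta$ and $w\in W_y$. Then $y$ lies in $w_0\Delta$ and in $ww_0\Delta$, and so does $x$. The points $w_0^{-1}x$ and $w_0^{-1}w^{-1}x$ lie in $\Delta$ and in one orbit, so they coincide, and $wx=x$.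

Choose a finite $\Gamma$-invariant set $\Pi\subset S(V)$ whose balls $B(x,\varepsilon_x)$ cover $S(V)$, and a partition of unity $\chi_x$ with $\operatorname{supp}\chi_x\subset B(x,\varepsilon_x)$. After replacing $\chi_x(y)$ by the average of $\chi_{\gamma x}(\gamma y)$ over $\gamma\in\Gamma$, we have $\chi_{\gamma x}(\gamma y)=\chi_x(y)$. Put
\[
\psi(y)=\frac{\sum_{x\in\Pi}\chi_x(y)\,x}{\big|\sum_{x\in\Pi}\chi_x(y)\,x\big|}.
\]
Every $x$ with $\chi_x(y)>0$ makes an angle less than $\frac12$ with $y$, so the sum has positive product with $y$, and $\psi$ is smooth and equivariant. If $y\in\Delta$, all such $x$ lie in $\Delta$, and $K$ is a convex cone; so $\psi(y)\in\Delta$. Near $y_0$ only those $x$ with $y_0\in\operatorname{supp}\chi_x$ contribute to the sum, and these are fixed by $W_{y_0}$.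
\end{proof}

For $y,y'\in S(V)$ with $\langle y,y'\rangle>0$ let $[y,y']$ be the path $t\mapsto((1-t)y+ty')/|(1-t)y+ty'|$. It depends smoothly on its endpoints, and $\gamma[y,y']=[\gamma y,\gamma y']$. The path $[y,\psi(y)]$ is defined for all $y$. The path $[y,b]$ is defined for $y\in\Delta$, and for $y$ near $\Delta$: by Lemma~\ref{lem:acute}, $y\in\Delta$ has the form $\sum c_j\alpha_j$ with $c_j\ge0$ not all zero, so $\langle y,b\rangle=c_b\sum c_j>0$.

For $m\in C\setminus N$ and $y=u(m)\in\Delta$ let $\tau(m)\in E$ be the transport of $m$ along $[y,\psi(y)]$ and then along $[\psi(y),b]$. Extend $\tau$ to $M\setminus N$ by $\tau=\tau\circ q$.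

\begin{lemma}\label{lem:tau}
The map $\tau$ is smooth, $W$-invariant and $\Gamma_C$-equivariant, and it preserves $|G|$ and $\operatorname{pr}$ on $\{0<|G|\le\delta\}$. The map $(u,\tau):M\setminus N\to S(V)\times E$ is a diffeomorphism.
\end{lemma}

\begin{proof}
\emph{Smoothness.} By $W$-invariance it suffices to work near a point $m_0\in C\setminus N$. Let $y_0=u(m_0)$. For $m$ near $m_0$ write $m=wm'$ with $m'\in C$ and $w\in W_{m_0}=W_{y_0}$ (Lemmas~\ref{lem:local} and~\ref{lem:stab}), and put $y=u(m)$, $y'=u(m')\in\Delta$, so $y=wy'$. For $m$ close to $m_0$ the point $\psi(y)$ is fixed by $W_{y_0}$, so $\psi(y')=w^{-1}\psi(y)=\psi(y)$, and this point lies in $\Delta$. Let $z$ be the transport of $m'$ along $[y',\psi(y')]$. Since $w[y',\psi(y')]=[y,\psi(y)]$, the transport of $m$ along $[y,\psi(y)]$ is $wz$. But $W_z=W_{u(z)}=W_{\psi(y)}$ contains $w$, so $wz=z$. Therefore $\tau(m)=\tau(m')$ is the transport of $m$ itself along $[y,\psi(y)]$ and $[\psi(y),b]$, which depends smoothly on $m$.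

\emph{Symmetry.} For $\gamma\in\Gamma_C$ and $m\in C\setminus N$ we have $\tau(\gamma m)=\gamma\tau(m)$, because $\gamma$ preserves $C$ and the connection, fixes $b$ and commutes with $\psi$. Since $\gamma wm=(\gamma w\gamma^{-1})\gamma m$, the same holds on $M\setminus N$. Both transport and $q$ preserve $|G|$ and $\operatorname{pr}$ on $\{0<|G|\le\delta\}$.

\emph{Trivialization.} For $y\in\Delta$ the fiber $u^{-1}(y)$ lies in $C$ by Lemma~\ref{lem:stab}(c), and $\tau$ restricted to it is transport along a fixed pair of paths, hence a diffeomorphism onto $E$. Every other fiber is a $W$-translate of such a fiber. So $(u,\tau)$ is bijective. Its differential has kernel $\ker du\cap\ker d\tau=0$, and the dimensions agree.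
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:B}}

Identify $S(U)$ with $\{(0,z)\}\subset S(V\oplus U)$. The map $(y,z)\mapsto(\sqrt{1-|z|^2}\,y,z)$ is a diffeomorphism from $S(V)\times\{|z|<1\}$ onto $S(V\oplus U)\setminus S(U)$. So by Lemmas~\ref{lem:theta} and~\ref{lem:tau},
\[
\Phi_1(m)=\Big(\sqrt{1-|\theta(\tau(m))|^2}\;u(m),\ \theta(\tau(m))\Big)
\]
is a diffeomorphism $M\setminus N\to S(V\oplus U)\setminus S(U)$. The map $(v,\omega)\mapsto(v,\sqrt{1-|v|^2}\,\omega)$ is a diffeomorphism from $\{|v|<\delta\}\times S(U)$ onto $\{(v,z)\in S(V\oplus U):|v|<\delta\}$. So by Lemmas~\ref{lem:collar} and~\ref{lem:theta},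
\[
\Phi_0(m)=\Big(G(m),\ \sqrt{1-|G(m)|^2}\;\iota(\operatorname{pr}m)\Big)
\]
is a diffeomorphism from $\{|G|<\delta\}$ onto that set, and it maps $N$ onto $S(U)$. Let $0<|G(m)|=s_0<\delta$. Then $s(\tau(m))=s_0$ and $\operatorname{pr}\tau(m)=\operatorname{pr}m$, so \eqref{eq:theta} gives $\theta(\tau(m))=\sqrt{1-s_0^2}\,\iota(\operatorname{pr}m)$. Hence $\sqrt{1-|\theta(\tau(m))|^2}=s_0$, and $s_0u(m)=G(m)$; so $\Phi_1(m)=\Phi_0(m)$. The two maps define a local diffeomorphism $\Phi:M\to S(V\oplus U)$ that maps $M\setminus N$ bijectively onto the complement of $S(U)$ and $N$ bijectively onto $S(U)$. So $\Phi$ is a diffeomorphism. It is $\Gamma$-equivariant: $G$ and $u$ are $\Gamma$-equivariant, $\tau$ and $\operatorname{pr}$ are $W$-invariant and $\Gamma_C$-equivariant, and $\theta$ and $\iota$ are $\Gamma_C$-equivariant. Together with Proposition~\ref{prop:coxeter} and the case $k=n+1$, this proves Theorem~\ref{thm:B}. \qed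

\section{Classification and uniqueness}\label{sec:classification}

We prove Theorem~\ref{thm:C}. The point is that a smooth conjugacy between two linear actions that contain a reflection can be replaced by a linear one: the representation on $V$ is read off from the combinatorics of a chamber, and the representation on $U$ from the tangent space at a fixed point of $\Gamma_C$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{The map is well defined and onto.} Conjugate subgroups have isometric quotients. If $\Gamma\subset O(n+1)$ is finite and contains a reflection, then $S^n/\Gamma$ is positively curved and has nonempty boundary by Lemma~\ref{lem:boundary}. Conversely, let $X$ be compact and positively curved with $\partial X\ne\emptyset$. By Theorem~\ref{thm:A}, $X$ is diffeomorphic to some $S^n/\Gamma$. Since having boundary does not depend on the metric, $\Gamma$ contains a reflection by Lemma~\ref{lem:boundary}.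

\emph{The map is injective.} Let $\Gamma,\Gamma'\subset O(n+1)$ be finite groups containing reflections, with $S^n/\Gamma$ diffeomorphic to $S^n/\Gamma'$. Lift the diffeomorphism to $\Psi:S^n\to S^n$ with $\Psi\gamma=\beta(\gamma)\Psi$ for an isomorphism $\beta:\Gamma\to\Gamma'$. Since $\Psi(\mathrm{Fix}\,\gamma)=\mathrm{Fix}\,\beta(\gamma)$, the isomorphism $\beta$ matches reflections with reflections and maps $W$ onto the group $W'$ generated by the reflections in $\Gamma'$. The map $\Psi$ sends walls to walls, a chamber $C$ to a chamber $C'$, and the walls of $C$ to the walls of $C'$. So $r_j'=\beta(r_j)$ are the reflections in the walls of $C'$, the order of $r_i'r_j'$ is $m_{ij}$, and $\beta(\Gamma_C)=\Gamma'_{C'}$.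

Write $\mathbb R^{n+1}=V\oplus U$ with $U=\mathrm{Fix}(W)$ and $V=U^\perp$; both summands are $\Gamma$-invariant because $W$ is normal. The cone over $C$ is a Weyl chamber of $W$. So the unit inner normals $n_1,\dots,n_k\in\mathbb R^{n+1}$ of its walls are independent with $\langle n_i,n_j\rangle=-\cos(\pi/m_{ij})$, and they span $V$, because the $r_j$ generate $W$ and hence $U=\bigcap_jn_j^\perp$. An element $\gamma\in\Gamma_C$ maps $n_j$ to a unit normal of the wall of $r_{\gamma(j)}=\gamma r_j\gamma^{-1}$ that points toward $C$, so $\gamma n_j=n_{\gamma(j)}$. The same holds for $\Gamma'$, with $V'$, $U'$, $n_j'$, and $\beta(\gamma)r_j'\beta(\gamma)^{-1}=r'_{\gamma(j)}$ shows $\beta(\gamma)n_j'=n'_{\gamma(j)}$. Hence $A_V:n_j\mapsto n_j'$ is an isometry $V\to V'$ with $A_V\gamma=\beta(\gamma)A_V$ for $\gamma=r_j$ and for $\gamma\in\Gamma_C$, and so for all $\gamma\in\Gamma=W\rtimes\Gamma_C$.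

Let $b\in V$ be the unit vector with equal positive products with all $n_j$. It is fixed by $\Gamma_C$, so $\Psi(b)$ is fixed by $\beta(\Gamma_C)$, and $d\Psi_b:b^\perp\to\Psi(b)^\perp$ intertwines $\gamma$ and $\beta(\gamma)$ for $\gamma\in\Gamma_C$. Adding the trivial lines $\mathbb Rb$ and $\mathbb R\Psi(b)$, we see that $\gamma$ and $\beta(\gamma)$ have the same trace on $\mathbb R^{n+1}$. They also have the same trace on $V$ and $V'$, hence on $U$ and $U'$. Real representations of a finite group with equal characters are isomorphic, so there is a linear isomorphism $L:U\to U'$ with $L\gamma=\beta(\gamma)L$ for $\gamma\in\Gamma_C$. The operator $L^*L$ commutes with $\Gamma_C$, so $A_U=L(L^*L)^{-1/2}$ is an isometry with the same intertwining property. Since $W$ and $W'$ act trivially on $U$ and $U'$, the property holds for all $\gamma\in\Gamma$. Then $A=A_V\oplus A_U\in O(n+1)$ satisfies $A\gamma A^{-1}=\beta(\gamma)$, so $\Gamma$ and $\Gamma'$ are conjugate.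

\emph{Uniqueness of the metric.} A metric of curvature $1$ on such an orbifold $X$ lifts to the universal orbi-covering, a closed simply connected manifold, which is then isometric to the round $S^n$. So $X$ with this metric is isometric to $S^n/\Gamma'$ for a finite group $\Gamma'\subset O(n+1)$, which contains a reflection by Lemma~\ref{lem:boundary}. Two such metrics on $X$ give diffeomorphic quotients, hence conjugate groups, hence isometric quotients.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourbaki}
Bourbaki, \emph{Lie}, IV.

\bibitem{GL}
Claudio Gorodski and Alexander Lytchak, \emph{Isometric actions on spheres with an orbifold quotient}, arXiv:1407.5863 (2014).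

\bibitem{Humphreys}
Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\end{thebibliography}
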